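# Boundedness of globally $F$-regular $\mathbb Q$-Fano varieties with $\alpha_F$ and volume bounded below

## 1. The splitting submodule of a rank one module

Throughout, $k$ is an algebraically closed field of characteristic $p>0$, varieties are integral separated schemes of finite type over $k$, and $q$ always denotes $p^e$ with $e\ge 1$. If $R$ is a ring of characteristic $p$ and $M$ an $R$-module, $F^e_*M$ is $M$ with the $R$-structure $r\cdot F^e_*u=F^e_*(r^qu)$. For a Weil divisor $D$ on a normal variety $X$, $\mathcal O_X(D)$ is the sheaf of rational functions $h$ with $\operatorname{div}h+D\ge 0$. It is reflexive of rank one. Reflexive sheaves on a normal variety are determined by their restriction to any open set whose complement has codimension $\ge2$, and $F^e_*$ of a reflexive sheaf is reflexive.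

Let $X$ be a normal variety of dimension $d$, $x\in X$ a closed point, $(R,\mathfrak m)=\mathcal O_{X,x}$ (so $R/\mathfrak m=k$), and $M$ a reflexive $R$-module of rank one. The talk turns on the following submodule.

**Definition 1 (splitting submodule).**
$$I_e(M)=\{u\in M:\ \psi(F^e_*u)\in\mathfrak m\ \text{ for all }\psi\in\operatorname{Hom}_R(F^e_*M,R)\}.$$
Let $a_e(M)$ be the largest $a$ such that $R^a$ is a direct summand of $F^e_*M$.

Thus $u\notin I_e(M)$ exactly when some $\psi$ takes $F^e_*u$ to $1$, that is, when $R\to F^e_*M$, $1\mapsto F^e_*u$, splits.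

**Lemma 2.** $I_e(M)$ is an $R$-submodule of $M$ containing $\mathfrak m^{[q]}M$, where $\mathfrak m^{[q]}$ is generated by the $q$-th powers of elements of $\mathfrak m$. Moreover $\dim_kM/I_e(M)=a_e(M)\le q^d$.

*Proof.* If $u\in I_e(M)$ and $r\in R$, then $\psi(F^e_*(ru))$ is the value at $F^e_*u$ of the homomorphism $F^e_*w\mapsto\psi(F^e_*(rw))$, so it lies in $\mathfrak m$. Since $\psi(F^e_*(r^qu))=r\,\psi(F^e_*u)$, we get $\mathfrak m^{[q]}M\subset I_e(M)$. So $M/I_e(M)$ has finite length.

Write $F^e_*M\cong R^a\oplus M'$ with $a$ maximal. Every map $M'\to R$ has image in $\mathfrak m$, since otherwise it is onto and splits off another copy of $R$. Hence $u$ lies in $I_e(M)$ iff its $R^a$-coordinates lie in $\mathfrak m$, i.e. $F^e_*I_e(M)=\mathfrak mR^a\oplus M'$, and $F^e_*(M/I_e(M))\cong k^a$ has length $a$. As $k$ is perfect, $F^e_*(R/\mathfrak m)\cong R/\mathfrak m$. So $F^e_*$ preserves the length of modules of finite length, and $M/I_e(M)$ has length $a$, which is its dimension over $k\subset R$. Finally $a\le\operatorname{rank}F^e_*M=[k(X):k(X)^q]=q^d$. ∎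

**Example 3.** Let $R=k[x_1,\dots,x_d]_{(x_1,\dots,x_d)}$. Then $F^e_*R$ is free with basis $F^e_*x^b$, $0\le b_i\le q-1$, so $a_e(R)=q^d$. Since $\mathfrak m^{[q]}\subset I_e(R)$ and $\dim_k R/\mathfrak m^{[q]}=q^d$, we have $I_e(R)=\mathfrak m^{[q]}$.

**Example 4.** Let $n\ge 2$ be prime to $p$. In $k[x,y]$ let $T_j$ be the span of the monomials of degree $\equiv j$ mod $n$. Put $R=T_0$ and localize everything at the origin. A monomial $x^{b+qc}$ (multi-exponents, $0\le b_i\le q-1$) lies in $T_j$ iff $|c|\equiv(j-|b|)/q$ mod $n$. So $F^e_*T_j\cong\bigoplus_bT_{\gamma(b)}$ with $\gamma(b)\equiv(j-|b|)/q$. For $0<\gamma<n$ the module $T_\gamma$ needs $\gamma+1$ generators, so it is not free. A surjection $T_\gamma\to R$ of torsion-free modules of rank one would be an isomorphism, so maps $T_\gamma\to R$ have image in $\mathfrak m$. Hence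
$$a_e(T_j)=\#\{b\in[0,q-1]^2:\ |b|\equiv j \bmod n\},\qquad \sum_{j=0}^{n-1}a_e(T_j)=q^2 .$$
The $n$ classes share a total of $q^2$ free summands among them.

Here is what this is for. Suppose geometry tells us that no nonzero section of $\mathcal O_X(-mK_X)$ falls into $I_e$ at $x$. Then the whole space of sections injects into $M/I_e(M)$, so its dimension is at most $a_e(M)\le q^d$. If values of $m$ in different classes modulo the local index of $K_X$ are used, the classes compete for the same $q^d$ places, as in Example 4. In this way a lower bound on one Frobenius invariant will control singularities, Hilbert functions and multiplicities of sections of Fano varieties.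

## 2. The invariant $\alpha_F$ and the boundedness question

For an effective Weil divisor $D$ the natural map $\mathcal O_X\to F^e_*\mathcal O_X(D)$ sends $1$ to $F^e_*1$.

**Definition 5.** A normal projective variety $X$ is globally $F$-regular if for every effective Weil divisor $D$ there is $e\ge1$ such that $\mathcal O_X\to F^e_*\mathcal O_X(D)$ splits. For an effective $\mathbb Q$-divisor $\Delta$, the pair $(X,\Delta)$ is globally ($F$-)split if for some $e\ge1$ the map $\mathcal O_X\to F^e_*\mathcal O_X(\lceil(p^e-1)\Delta\rceil)$ splits. A $\mathbb Q$-Fano variety is a normal projective $X$ with $-K_X$ $\mathbb Q$-Cartier and ample. For a globally $F$-regular $\mathbb Q$-Fano $X$,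
$$\alpha_F(X)=\sup\{t\ge0:\ (X,t\Delta)\text{ is globally }F\text{-split for every effective }\Delta\sim_{\mathbb Q}-K_X\}.$$
A set of varieties is a bounded family if there are schemes $\mathcal Z,T$ of finite type over $k$ and a projective morphism $\mathcal Z\to T$ such that every member is isomorphic to a fiber $\mathcal Z_t$, $t\in T(k)$.

Since $-K_X$ is ample, its volume is $\operatorname{vol}(-K_X)=(-K_X)^d$. Put $S_m(X)=H^0(X,\mathcal O_X(-mK_X))$. If $NK_X$ is Cartier, $L=\mathcal O_X(-NK_X)$ and $m=m_0+Nn$ with $0\le m_0<N$, then $\mathcal O_X(-mK_X)=\mathcal O_X(-m_0K_X)\otimes L^n$ with a sheaf of rank one in front. So by Serre vanishing and Riemann–Roch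
$$\dim S_m=\frac{\operatorname{vol}(-K_X)}{d!}\,m^d+O(m^{d-1}).\tag{1}$$

The question, from Suchitra Pande, "A Frobenius Version of Tians Alpha-Invariant", arXiv:2311.00989 (2023), is this. Fix $d$ and positive reals $\alpha,V$. Do the $d$-dimensional globally $F$-regular $\mathbb Q$-Fano varieties with $\alpha_F(X)\ge\alpha$ and $\operatorname{vol}(-K_X)\ge V$ form a bounded family? We shall prove that they do. For a closed point $x\in X$ let $r_x$ be the least $r\ge1$ such that $rK_X$ is Cartier at $x$.

**Theorem A.** Fix $d,\alpha,V$. The set $\mathfrak X$ of $d$-dimensional globally $F$-regular $\mathbb Q$-Fano varieties with $\alpha_F(X)\ge\alpha$ and $\operatorname{vol}(-K_X)\ge V$ is a bounded family. Moreover there is an integer $M$ such that $-MK_X$ is Cartier and very ample for all $X\in\mathfrak X$, and $\operatorname{vol}(-K_X)$ takes only finitely many values on $\mathfrak X$.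

**Theorem B.** For every $d$-dimensional globally $F$-regular $\mathbb Q$-Fano $X$ with $\alpha_F(X)\ge\alpha>0$ and every closed point $x\in X$, $\ r_x\,\alpha^d\operatorname{vol}(-K_X)\le d!$.

**Theorem C.** Let $\mathfrak S$ be a set of $d$-dimensional globally $F$-regular $\mathbb Q$-Fano varieties with $\inf_{\mathfrak S}\alpha_F>0$. The following are equivalent: (a) $\inf_{\mathfrak S}\operatorname{vol}(-K_X)>0$; (b) there is $N$ with $NK_X$ Cartier for all $X\in\mathfrak S$; (c) there is $M$ with $-MK_X$ Cartier and very ample for all $X\in\mathfrak S$. These conditions imply that $\mathfrak S$ is bounded.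

**Proposition D.** Let $d\ge2$. (1) There is an unbounded set of $d$-dimensional globally $F$-regular $\mathbb Q$-Fano varieties with $\alpha_F\ge\frac1{d+1}$. (2) There is an unbounded set of them with $\operatorname{vol}(-K_X)\ge1$.

So for $d\ge2$ neither lower bound can be dropped. We start with the spaces on which splittings can be written down. Let $S=k[x_0,\dots,x_d]$ with $\mathbb P=\operatorname{Proj}S$ equal to $\mathbb P^d$ ($d\ge1$) or to $\mathbb P(1^d,n)$ ($d\ge2$, $x_d$ of degree $n$). Let $\mathcal O_{\mathbb P}(m)$ be the sheaf whose sections over $D_+(x_i)$ are the elements of degree $m$ of $S[x_i^{-1}]$.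

Weil divisors on $\mathbb P$ are easy. A prime divisor is given by a homogeneous prime of height one, which is generated by an irreducible homogeneous $g$ because $S$ is factorial. At least two variables have degree one, so one of them, $x_j$, is not associate to $g$. Inverting all homogeneous elements outside $(g)$ gives $A[x_j^{\pm1}]$, where $A$, the degree zero part, is the local ring of $\mathbb P$ at the generic point of $\{g=0\}$ and has maximal ideal generated by $g/x_j^{\deg g}$. So orders of vanishing on $\mathbb P$ are multiplicities of prime factors in $S$. Hence every effective Weil divisor is $\operatorname{div}g$ for a homogeneous $g$, and $h\mapsto hg$ identifies $\mathcal O_{\mathbb P}(\operatorname{div}g)$ with $\mathcal O_{\mathbb P}(\deg g)$.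

**Lemma 6.** If $g\ne0$ is homogeneous and all its monomials have all exponents $\le q-1$, then $\mathcal O_{\mathbb P}\to F^e_*\mathcal O_{\mathbb P}(\operatorname{div}g)$ splits. Consequently $\mathbb P$ is globally $F$-regular. On $\mathbb P^d$ the map splits for every effective divisor of degree $\le q-1$.

*Proof.* Let $x^a$ be a monomial of $g$. $F^e_*S$ is free over $S$ with basis $F^e_*x^b$, $0\le b_i\le q-1$. The projection onto the coefficient of $F^e_*x^a$ is $S$-linear, sends $F^e_*S_{\deg g+qm}$ to $S_m$, and extends to the rings $S[x_i^{-1}]$. In degree $m=0$ it gives a map $F^e_*\mathcal O_{\mathbb P}(\deg g)\to\mathcal O_{\mathbb P}$. As all exponents in $g$ are $\le q-1$, only the monomial $x^a$ of $g$ contributes to this coefficient, so $F^e_*g$ goes to a nonzero constant. Under the identification above, $1\in\mathcal O_{\mathbb P}(\operatorname{div}g)$ corresponds to $g$. This gives the splitting. Given any $g$, the hypothesis holds for $q\gg0$. ∎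

**Example 7.** Put $w=d+1$ for $\mathbb P^d$ and $w=n+d$ for $\mathbb P(1^d,n)$, so $-K_{\mathbb P}=\mathcal O_{\mathbb P}(w)$. Then $\alpha_F(\mathbb P)=1/w$.

For $\ge$, let $\Delta\sim_{\mathbb Q}-K_{\mathbb P}$ be effective and $t<1/w$. Then $\lceil(q-1)t\Delta\rceil=\operatorname{div}g$ with $\deg g\le(q-1)tw+C$, where $C$ is the sum of the degrees of the components of $\Delta$. For $q\gg0$ this is $\le q-1$, so the exponents in $g$ are $\le q-1$ and Lemma 6 applies. For $\le$, suppose $(\mathbb P,t\Delta)$ with $\Delta=w\operatorname{div}(x_0)$ is split for some $e$, and put $c=\lceil(q-1)tw\rceil$. At a closed point of $\{x_0=0\}$ in $D_+(x_1)\cong\mathbb A^d$ the splitting says $(x_0/x_1)^c\notin I_e(R)\supset\mathfrak m^{[q]}$. So $c\le q-1$ and $t\le1/w$.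

If $d=1$, a normal projective curve with ample anticanonical divisor is $\mathbb P^1$. There $\alpha_F=\frac12$, the volume is $2$, and Theorem B reads $1\cdot\frac12\cdot2\le1$, an equality. For $\mathbb P(1^d,n)$ the volume is $(n+d)^d/n$. Near the vertex $D_+(x_d)$, the module of $\mathcal O(m)$ consists of the forms in $x_0,\dots,x_{d-1}$ of degree $\equiv m$ mod $n$. It is free at the vertex iff $n\mid m$, since otherwise its minimal generators are the several monomials of degree $m'$, $0<m'<n$, $m'\equiv m$. So the index there is $r=n/\gcd(n,d)$, and $r\,\alpha_F^d\operatorname{vol}=1/\gcd(n,d)$.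

## 3. From $\alpha_F$ to the splitting of a single section

The definition of $\alpha_F$ gives, for each divisor, a splitting for some uncontrolled exponent $e'$. We need one for every exponent $e$ for which it is numerically possible.

**Lemma 8.** Let $X$ be normal. (i) If $\mathcal O_X\to F^{e'}_*\mathcal O_X(G)$ splits for an integral divisor $G\ge0$, then $\mathcal O_X\to F^{ne'}_*\mathcal O_X\big(\tfrac{p^{ne'}-1}{p^{e'}-1}G\big)$ splits for all $n\ge1$. (ii) If $0\le D_1\le D_2$ are integral and the map for $D_2$ and $e$ splits, so does the one for $D_1$ and $e$. In particular, if $(X,t'\Delta)$ is globally $F$-split and $0\le t\le t'$, so is $(X,t\Delta)$.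

*Proof.* (i) For every integral $G'$, twisting by $\mathcal O(G')$ on the regular locus and extending reflexively gives a split map $\mathcal O(G')\to F^{e'}_*\mathcal O(G+p^{e'}G')$. Suppose the map for $n$ splits, with divisor $G_n=(1+p^{e'}+\dots+p^{(n-1)e'})G$. Apply $F^{ne'}_*$ to the split map with $G'=G_n$ and compose. This gives a split map $\mathcal O\to F^{(n+1)e'}_*\mathcal O(G+p^{e'}G_n)$, and $G+p^{e'}G_n=G_{n+1}$. (ii) The map for $D_2$ factors as $\mathcal O\to F^e_*\mathcal O(D_1)\subset F^e_*\mathcal O(D_2)$. Round-ups are monotone, which gives the last assertion. ∎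

**Lemma 9.** Let $X$ be a globally $F$-regular $\mathbb Q$-Fano with $\alpha_F(X)\ge\alpha>0$. If $0\le m<\alpha(q-1)$, $0\ne f\in S_m(X)$ and $D=\operatorname{div}(f)\sim-mK_X$ is its effective divisor of zeros, then $\mathcal O_X\to F^e_*\mathcal O_X(D)$ splits. Consequently $f\notin I_e(\mathcal O_X(-mK_X)_x)$ for every closed point $x$, and
$$\dim_kS_m\le a_e(\mathcal O_X(-mK_X)_x)\le q^d\qquad(0\le m<\alpha(q-1)).\tag{2}$$

*Proof.* If $m=0$, then $D=0$. Global $F$-regularity gives a splitting of $\mathcal O\to F^{e'}_*\mathcal O$ for some $e'$, which factors through $F_*\mathcal O$, so $\mathcal O\to F_*\mathcal O$ splits, and Lemma 8(i) with $G=0$ gives all $e$.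

Let $m\ge1$, $\Delta=D/m\sim_{\mathbb Q}-K_X$ and $t=m/(q-1)<\alpha\le\alpha_F(X)$. By the definition of the supremum and Lemma 8(ii), $(X,t\Delta)=(X,\frac1{q-1}D)$ is globally $F$-split, say with exponent $e'$. Put $G=\lceil\frac{p^{e'}-1}{q-1}D\rceil$, so that $\mathcal O\to F^{e'}_*\mathcal O(G)$ splits. Iterate $e$ times by Lemma 8(i). Since $p^{ee'}=q^{e'}$,
$$\frac{p^{ee'}-1}{p^{e'}-1}\,G\ \ge\ \frac{p^{ee'}-1}{q-1}\,D=rD,\qquad r=1+q+\dots+q^{e'-1}.$$
By Lemma 8(ii), $\mathcal O\to F^{ee'}_*\mathcal O(rD)$ splits. This map factors through natural maps as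
$$\mathcal O\to F^e_*\mathcal O(D)\to F^{ee'}_*\mathcal O(q^{e'-1}D)\subset F^{ee'}_*\mathcal O(rD),$$
so $\mathcal O\to F^e_*\mathcal O(D)$ splits. Multiplication by $f$ identifies $\mathcal O(D)$ with $\mathcal O(-mK_X)$ and takes $1$ to $f$. So there is a map $F^e_*\mathcal O_X(-mK_X)\to\mathcal O_X$ with $F^e_*f\mapsto1$. Localizing at $x$ gives $f\notin I_e$. Thus $S_m$ injects into the quotient of $\mathcal O_X(-mK_X)_x$ by $I_e$, and Lemma 2 gives (2). ∎

## 4. The local index: proof of Theorem B

What does (2) say directly? Take $m$ maximal with $m<\alpha(q-1)$, divide by $q^d$ and let $e\to\infty$. By (1) we get $\alpha^d\operatorname{vol}(-K_X)\le d!$. This is Theorem B without $r_x$, and the argument cannot see $r_x$: it bounds $a_e$ of each class modulo $r_x$ by $q^d$ separately. To gain the factor $r_x$ we must make the $r_x$ classes share one module of rank $q^d$, as they do in Example 4. This is done by twisting the class of $-qi$ back by $i$, which moves it into $F^e_*R$.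

**Step 1: the rank one modules at $x$.** Let $r=r_x$ and $M_i=\mathcal O_X(-iK_X)_x\subset k(X)$. We have $M_i\cong M_j$ iff $(i-j)K_X$ is principal at $x$, and $\{n:nK_X\text{ Cartier at }x\}=r\mathbb Z$. So $M_i$ depends, up to isomorphism, only on $i$ mod $r$, and $M_0,\dots,M_{r-1}$ are pairwise non-isomorphic. As $R$ is normal, $\operatorname{End}_R(M_i)=R$.

**Step 2: many copies of $M_i$ inside $F^e_*R$.** Put $b_i=a_e(M_{-qi})$, so $F^e_*M_{-qi}\cong R^{b_i}\oplus M'$. The map
$$F^e_*M_{-qi}\otimes_RM_i\to F^e_*R,\qquad F^e_*u\otimes w\mapsto F^e_*(uw^q),$$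
is an isomorphism at every prime of height one: there $M_i$ has a generator $w_0$, and $M_{-qi}$ is generated by $w_0^{-q}$. So it induces an isomorphism of reflexive hulls, $(F^e_*M_{-qi}\otimes M_i)^{**}\cong F^e_*R$. Therefore $M_i^{b_i}$ is a direct summand of $F^e_*R$, for each $0\le i<r$.

**Step 3: all these summands fit simultaneously.** We claim that $\bigoplus_{i=0}^{r-1}M_i^{b_i}$ is a direct summand of $F^e_*R$. Suppose $F^e_*R=\bigoplus_{i<s}M_i^{b_i}\oplus N_s$ has been found. By Step 2 the identity of $M_s^{b_s}$ factors through $F^e_*R$. So $\mathrm{id}=A+B$ in the matrix ring $\operatorname{Mat}_{b_s}(R)$, where $A$ factors through $\bigoplus_{i<s}M_i^{b_i}$ and $B$ through $N_s$. The entries of $A$ are sums of composites $M_s\to M_i\to M_s$ with $i<s$. Such a composite is an element of $R$. If it were a unit, $M_s$ would be a direct summand of the torsion-free module $M_i$ of rank one, hence isomorphic to it, contrary to Step 1. So $A$ has entries in $\mathfrak m$, $B=\mathrm{id}-A$ is invertible, and $M_s^{b_s}$ is a direct summand of $N_s$. Induction on $s$ proves the claim. Comparing ranks,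
$$\sum_{i=0}^{r-1}a_e(M_{-qi})\le q^d.\tag{3}$$

**Step 4: counting sections.** For a residue $\rho$ mod $r$ and $e\gg0$ let $m_\rho(e)$ be the largest integer $m\ge0$ with $m\equiv\rho$ mod $r$ and $m<\alpha(q-1)$. By (2), $a_e(M_\rho)\ge\dim S_{m_\rho(e)}$. So each term of (3) is at least $\min_\rho\dim S_{m_\rho(e)}$, whether or not $i\mapsto-qi$ permutes the residues mod $r$, and
$$r\cdot\min_\rho\dim S_{m_\rho(e)}\le q^d .$$
For each of the $r$ residues $m_\rho(e)/q\to\alpha$. Dividing by $q^d$, letting $e\to\infty$ and using (1) gives $r\,\alpha^d\operatorname{vol}(-K_X)/d!\le1$. This proves Theorem B. ∎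

## 5. Finitely many Hilbert polynomials, and a bound on multiplicities

For $X\in\mathfrak X$ (Theorem A) all $r_x\le d!/(\alpha^dV)$. If the right side is $<1$, then $\mathfrak X=\emptyset$. Otherwise put $N=\operatorname{lcm}(1,\dots,\lfloor d!/(\alpha^dV)\rfloor)$, so that $NK_X$ is Cartier for all $X\in\mathfrak X$. If $d=1$, then $X\cong\mathbb P^1$ and Theorem A is trivial. From here to Section 11 we assume and use only the following.

**Standing assumptions.** $d\ge2$; $N\ge1$ is a fixed integer; $X$ is a $d$-dimensional globally $F$-regular $\mathbb Q$-Fano variety with $NK_X$ Cartier and $\alpha_F(X)\ge\alpha>0$; $L=\mathcal O_X(-NK_X)$, an ample line bundle.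

**Lemma 10.** $H^i(X,L^n)=0$ for $i>0$, $n\ge0$. So $h^0(L^n)=\chi(L^n)=:P_X(n)$ for $n\ge0$, a polynomial with leading coefficient $v/d!$, $v=L^d\in\mathbb Z_{\ge1}$. Only finitely many polynomials $P_X$ occur, and only finitely many values $\operatorname{vol}(-K_X)=v/N^d$.

*Proof.* Choose $D\in|L^b|$ with $b\ge1$ and $e$ such that $\mathcal O\to F^e_*\mathcal O(D)$ splits. By Lemma 8(i), $\mathcal O\to F^{es}_*\mathcal O(c_sD)$ splits with $c_s=\frac{p^{es}-1}{p^e-1}$. Twisting by $L^n$, we see that $H^i(L^n)$ embeds in $H^i(L^{p^{es}n+c_sb})$, which is $0$ for $s\gg0$ by Serre vanishing. For the finiteness fix $q_1$, a power of $p$, with $dN<\alpha(q_1-1)$. By (2), $0\le P_X(n)=\dim S_{nN}\le q_1^d$ for $n=0,\dots,d$. These $d+1$ integers determine the polynomial $P_X$ of degree $d$. ∎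

**Lemma 11.** If $x\in X$ is a regular closed point and $0\ne f\in H^0(L^n)$, $n\ge1$, then $\operatorname{mult}_xf\le\tau n$ with $\tau=dN/\alpha$.

*Proof.* Let $jnN<\alpha(q-1)$. Then $0\ne f^j\in S_{jnN}$, and $L$ is trivial near $x$. So Lemma 9 says $f^j\notin I_e(\mathcal O_{X,x})\supset\mathfrak m_x^{[q]}\supset\mathfrak m_x^{dq}$; the last inclusion holds because a monomial of degree $dq$ in $d$ generators contains some generator to the power $\ge q$. Hence $j\operatorname{mult}_xf<dq$. Take $j$ maximal, so that $j/q\to\alpha/(nN)$, and let $e\to\infty$. ∎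

Fix one of the finitely many polynomials $P$, with its $v$, and let $\mathfrak X_P$ be the set of $X$ as above with $P_X=P$. From now on "constant" means: depending only on $k,d,\alpha,N,P$. A fixed Hilbert polynomial would bound $\mathfrak X_P$ if we knew a constant $M$ with $L^M$ very ample. Finding $M$, or rather a finite set of candidates, is the rest of the proof. It goes in four moves: a bounded power of $L$ maps $X$ birationally to some variety (Section 7); that variety is improved until every prime divisor of $X$ survives on it (Section 8); the section ring of $X$ is then read off from a divisor on it (Section 9), and such pairs form a family of finite type (Section 10), over which very ampleness can be spread out (Section 11).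

## 6. Degrees of images, and subvarieties of bounded degree

We collect the intersection theory needed.

**Fact 12.** If $A_1,\dots,A_e$ are nef line bundles on a projective variety and $Z$ is an effective $e$-cycle, then $A_1\cdots A_e\cdot Z\ge0$. Consequently, if $A,A'$ are nef and $A-A'$ is represented by an effective Cartier divisor, replacing $A'$ by $A$ in a top intersection product of nef line bundles does not decrease it.

The second sentence follows from the first, since one replacement changes the product by its intersection with that effective divisor.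

**Fact 13 (graphs).** Let $X$ be normal and projective, $L$ a line bundle, $0\ne V\subset H^0(X,L)$ a subspace, and $\varphi_V:X\dashrightarrow\mathbb P(V^*)$ the corresponding rational map. Its graph is the blow-up of the base ideal of $V$. Let $\pi:\widetilde X\to X$, $g:\widetilde X\to\mathbb P(V^*)$ be the normalization of the graph. Then $\pi^*L=g^*\mathcal O(1)+F$ with $F\ge0$ Cartier, and $\pi$ is an isomorphism over the open set where $\varphi_V$ is a morphism. Every rational map from $X$ to a projective variety is defined at the generic point $\xi_G$ of each prime divisor $G$.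

**Lemma 14.** Let $X$ be projective with an ample line bundle $L$, $\pi:\widetilde X\to X$ birational and projective, $\widetilde X$ normal, $X^0\subset X$ nonempty open such that $\pi$ is an isomorphism over $X^0$. Let $Z\subset\widetilde X$ be a closed integral subvariety of dimension $e$ meeting $\pi^{-1}(X^0)$, $g:\widetilde X\to\mathbb P^s$ a morphism, $H=g^*\mathcal O(1)$, $Y=g(Z)$, $y=\dim Y$. Then
$$\deg Y\le H^y\cdot(\pi^*L)^{e-y}\cdot Z.$$

*Proof.* By Bertini, for general hyperplanes $H_1,\dots,H_y$ the set $Y\cap H_1\cap\dots\cap H_y$ consists of $\deg Y$ distinct points lying in any prescribed dense open subset of $Y$. We choose this subset so that the fibers of $Z\to Y$ over it have pure dimension $e-y$ and meet $\pi^{-1}(X^0)$; the latter is possible because $g(Z\cap\pi^{-1}(X^0))$ is constructible and dense in $Y$. For general $H_i$ the successive intersections of $Z$ with the $g^*H_i$ are proper. So $H^y\cdot Z$ is represented by an effective cycle whose support is the union of these $\deg Y$ fibers. Each fiber has a component $C$ meeting $\pi^{-1}(X^0)$. For it, $\pi|_C$ is birational onto its image,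 so $(\pi^*L)^{e-y}\cdot C=L^{e-y}\cdot\pi(C)\ge1$, because $L$ is an ample line bundle. All other components contribute $\ge0$ by Fact 12. ∎

**Lemma 15.** Fix $s,\epsilon,c$. There are a scheme $T$ of finite type and a closed $\mathcal Y\subset\mathbb P^s\times T$, flat over $T$ with geometrically integral fibers of dimension $\epsilon$, such that every integral closed $Z\subset\mathbb P^s$ of dimension $\epsilon$ and degree $\le c$ is $\mathcal Y_t$ for some $t\in T(k)$. In particular only finitely many Hilbert functions of homogeneous coordinate rings occur among such $Z$.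

*Proof.* If $\epsilon=s$ this is trivial; let $\epsilon<s$.

**Step 1: $Z$ is set-theoretically an intersection of hypersurfaces of degree $c$.** Let $z\notin Z$. The projection of $Z$ from $z$ has dimension $\epsilon$ in $\mathbb P^{s-1}$, and a general linear space of dimension $s-\epsilon-2$ there misses it. So a general linear space $\Pi\ni z$ of dimension $s-\epsilon-1$ misses $Z$. Let $\Lambda\subset\Pi$ be a hyperplane of $\Pi$ with $z\notin\Lambda$. The projection from $\Lambda$ is finite on $Z$ and maps $Z$ onto a hypersurface of degree $\le\deg Z\le c$ in $\mathbb P^{\epsilon+1}$. This hypersurface does not contain the image of $z$, because the fiber through $z$ is $\Pi\setminus\Lambda$, which misses $Z$. The cone over it, together with a multiple of a hyperplane not through $z$, is a hypersurface of degree $c$ containing $Z$ but not $z$.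

**Step 2: the family.** By Step 1, $Z=(\mathcal Z_t)_{\rm red}$ for a fiber of the family $\mathcal Z\to T_0$ of all intersections of hypersurfaces of degree $c$, where $T_0$ is a finite union of Grassmannians of subspaces of $H^0(\mathcal O(c))$. By noetherian induction on closed subsets of $T_0$ we may replace $T_0$ by an integral closed subscheme, with generic point $\eta$, and it suffices to treat the points $t$ of some nonempty open subset. The reduced irreducible components of $\mathcal Z_{\bar\eta}$ are defined over a finite extension $E/\kappa(\eta)$ and are geometrically integral there. Choose an integral affine $T'$ with function field $E$ and a quasi-finite dominant $T'\to T_0$. Taking closures in $\mathcal Z_{T'}$ and shrinking $T'$ we obtain closed $\mathcal Y_1,\dots,\mathcal Y_l\subset\mathcal Z_{T'}$, flat over $T'$ (generic flatness), with geometrically integral fibers (an open condition, EGA IV 12.2.4), whose union is $\mathcal Z_{T'}$ as a set. If $t'\mapsto t$ and $(\mathcal Z_t)_{\rm red}=Z$ is integral, then $Z=\bigcup_i\mathcal Y_{i,t'}$ as sets, so $Z=\mathcal Y_{i,t'}$ for some $i$, as both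 are reduced. The image of $T'$ contains a nonempty open subset of $T_0$, and every $k$-point in the image lifts to a $k$-point of $T'$. This proves the first claim, after keeping only the components of the base over which the fiber dimension is $\epsilon$.

**Step 3: Hilbert functions.** By flatness finitely many Hilbert polynomials occur. The ideal sheaf $\mathcal I$ of $\mathcal Y$ is flat over $T$. By Serre vanishing and base change there is $n_5$ with $H^i(\mathcal I_t(n))=H^i(\mathcal O_{\mathcal Y_t}(n))=0$ for all $i>0$, $n\ge n_5$ and all $t$. So for $n\ge n_5$ the Hilbert function equals the Hilbert polynomial, and for $n<n_5$ its values are bounded by $\binom{n+s}{s}$. ∎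

## 7. A bounded power of $L$ gives a birational map

Let $\varphi_n:X\dashrightarrow\mathbb P(H^0(L^n)^*)$ be the rational map given by $H^0(L^n)$. Its degree is controlled once we know that the image has degree larger than $\frac12vn^d$. The degree of the image is the growth of the subalgebra generated by $H^0(L^n)$, and this we bound below by counting valuations. The combinatorial input concerns sumsets: $j*S=\{s_1+\dots+s_j:s_i\in S\}$ for $S\subset\mathbb Z^d$.

**Lemma 16.** Let $S\subset\mathbb Z^d$ be finite and nonempty, and let the differences of its elements generate $\mathbb Z^d$. Then $\#(j*S)\ge\operatorname{vol}(\operatorname{conv}S)\,j^d+o(j^d)$.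

For instance, $S=\{0,1,3\}$ gives $j*S=\{0,\dots,3j\}\setminus\{3j-1\}$, with $3j$ elements. The condition on differences matters: $S=\{0,2\}$ gives only $j+1$ elements although $\operatorname{conv}S$ has length $2$.

*Proof.* After translation $0\in S$. Then the vectors $g_s=(1,s)$, $s\in S$, generate $\mathbb Z^{d+1}$ as a group. Let $C$ be the cone and $\Sigma$ the semigroup with $0$ that they generate. Each $z\in C\cap\mathbb Z^{d+1}$ is $\sum\lambda_sg_s$ with $\lambda_s\ge0$, that is, $\sum\lfloor\lambda_s\rfloor g_s$ plus the element $\sum(\lambda_s-\lfloor\lambda_s\rfloor)g_s$ of a bounded, hence finite, set $\Phi\subset C\cap\mathbb Z^{d+1}$. The elements of $\Phi$ are integral combinations of the $g_s$. So for $K\gg0$ and $\gamma=K\sum_sg_s$ we have $\Phi+\gamma\subset\Sigma$, and hence $(C\cap\mathbb Z^{d+1})+\gamma\subset\Sigma$. The part of $\Sigma$ in degree $j$ is $j*S$, and $\gamma$ has degree $K\#S$, so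
$$\#(j*S)\ge\#\big((j-K\#S)\operatorname{conv}(S)\cap\mathbb Z^d\big)=\operatorname{vol}(\operatorname{conv}S)\,j^d+o(j^d).\qquad∎$$

**Lemma 17.** Let $\Gamma=\bigcup_n\{n\}\times\Gamma(n)\subset\mathbb N\times\mathbb Z^d$ be a semigroup generating the group $\mathbb Z^{d+1}$, with $\Gamma(0)=\{0\}$, $|a|_\infty\le cn$ for $a\in\Gamma(n)$, $\Gamma(n)\ne\emptyset$ for $n\ge n_0$, and $\#\Gamma(n)\ge wn^d(1+o(1))$, $w>0$. Then for every $\varepsilon>0$ there is $n\ge1$ with $\liminf_j\#(j*\Gamma(n))/j^d\ge(w-\varepsilon)n^d$.

*Proof.* Let $\Delta$ be the closure of $\bigcup_{n\ge1}\frac1n\Gamma(n)$. It is compact. It is convex, because for $a\in\Gamma(n)$, $b\in\Gamma(m)$ and integers $0\le s\le t$, $t\geq 1$,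
$$\tfrac st\cdot\tfrac an+\tfrac{t-s}t\cdot\tfrac bm=\tfrac1{tnm}\big(sm\,a+(t-s)n\,b\big)\in\tfrac1{tnm}\Gamma(tnm).$$
As $\Gamma(n)\subset n\Delta\cap\mathbb Z^d$, counting lattice points gives $w\le\operatorname{vol}(\Delta)$.

Choose finitely many $\gamma_i\in\Gamma(n_i)$ such that the convex hull of the $\gamma_i/n_i$ has volume $>\operatorname{vol}(\Delta)-\varepsilon/2$. For $n\gg0$ write $n=n_is_i+r_i$ with $n_0\le r_i<n_0+n_i$ and pick $\delta_i\in\Gamma(r_i)$ from finitely many choices. Then $s_i\gamma_i+\delta_i\in\Gamma(n)$, and $(s_i\gamma_i+\delta_i)/n\to\gamma_i/n_i$. So $\operatorname{vol}(\operatorname{conv}\Gamma(n))\ge(\operatorname{vol}(\Delta)-\varepsilon)n^d$ for $n\gg0$.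

Every element of $\mathbb Z^{d+1}$ is a difference of two elements of $\Gamma$ (or of $0$ and such, and $0\in\Gamma$). So $\{0\}\times\mathbb Z^d$ is generated by finitely many differences $\gamma_l-\gamma_l'$ of elements of equal degree $m_l$. Adding elements of $\Gamma(n-m_l)$ to both, we see that for $n\gg0$ the differences of elements of $\Gamma(n)$ generate $\mathbb Z^d$. Fix such an $n$, also large for the volume estimate, and apply Lemma 16 to $S=\Gamma(n)$. ∎

**Proposition 18.** There is a constant $n_b$ such that for each $X\in\mathfrak X_P$ some $\varphi_n$, $1\le n\le n_b$, is birational onto its image.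

*Proof.* Suppose not. Then there are $X_i\in\mathfrak X_P$ ($i\ge1$) such that on $X_i$ no $\varphi_n$ with $n\le i$ is birational onto its image.

**Step 1: valuation semigroups.** Choose regular closed points $x_i\in X_i$, so $\widehat{\mathcal O}_{X_i,x_i}=k[[z_1,\dots,z_d]]$, and let $\nu$ assign to a power series the exponent of its smallest monomial in the graded lexicographic order (compare $|a|=\sum a_l$ first). With a local trivialization of $L$, put $\Gamma_i(n)=\nu(H^0(L^n)\setminus0)\subset\mathbb N^d$. (For $\mathbb P^1$, $L=\mathcal O(2)$, one would get $\Gamma(n)=\{0,\dots,2n\}$.) Elements with distinct values are independent. If two elements have the same value, a combination of them with scalar coefficients is zero or has a larger value. Hence $\#\Gamma_i(n)=P(n)$. Since $|\nu(f)|=\operatorname{mult}_{x_i}f$, Lemma 11 gives $\Gamma_i(n)\subset\{a\in\mathbb N^d:|a|\le\tau n\}$. Finally $\Gamma_i(n)+\Gamma_i(m)\subset\Gamma_i(n+m)$.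

**Step 2: a limit semigroup.** For each $n$ the bound $|a|\le\tau n$ leaves finitely many possibilities for $\Gamma_i(n)$. Pass to a diagonal subsequence, indexed again by $i\ge1$; it remains true that on $X_i$ no $\varphi_n$ with $n\le i$ is birational. There are then $\Gamma(n)$ and $i(n)$ with $\Gamma_i(n)=\Gamma(n)$ for $i\ge i(n)$. So $\Gamma=\bigcup_n\{n\}\times\Gamma(n)$ is a semigroup with $\Gamma(0)=\{0\}$, $\#\Gamma(n)=P(n)$ and $|a|\le\tau n$ on $\Gamma(n)$.

**Step 3: Lemma 17 applies.** Let $\Lambda\subset\mathbb Z^{d+1}$ be the group generated by $\Gamma$. Its rank is $d+1$: otherwise $\Gamma(n)$ lies in a coset of a group of rank $\le d-1$, and $|a|\le\tau n$ would give $\#\Gamma(n)=O(n^{d-1})$. The degree map $\Lambda\to\mathbb Z$ is onto, since $P(n)>0$ for $n\gg0$. Choose an isomorphism $\Lambda\cong\mathbb Z\times\mathbb Z^d$ compatible with the degree. The new coordinates are linear functions on $\mathbb Q^{d+1}$, so on $\Gamma$ they are bounded by a constant times the degree. Sizes of sumsets do not depend on coordinates. Lemma 17 with $w=v/d!$ and $\varepsilon=w/3$ gives $n\ge1$ with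
$$\liminf_{j\to\infty}\#(j*\Gamma(n))/j^d\ \ge\ \tfrac23\,v\,n^d/d!.$$

**Step 4: degree of the image.** Take $i\ge\max(n,i(n))$ and $X=X_i$. Let $B_j$ be the image of $\operatorname{Sym}^jH^0(L^n)\to H^0(L^{jn})$. As $\nu$ takes on $B_j$ all values in $j*\Gamma(n)$, $\dim B_j\ge\#(j*\Gamma(n))$. And $\bigoplus_jB_j$ is the homogeneous coordinate ring of $Y=\overline{\varphi_n(X)}$. So $\dim Y=d$ and $\deg Y\ge\frac23vn^d$. On the normalized graph, Facts 12 and 13 give
$$n^dv=(\pi^*L^n)^d\ge(g^*\mathcal O(1))^d=\deg\varphi_n\cdot\deg Y\ge\deg\varphi_n\cdot\tfrac23vn^d .$$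
Hence $\deg\varphi_n\le\frac32$, so $\varphi_n$ is birational onto its image, although $n\le i$: a contradiction. ∎

## 8. Prime divisors contracted by the birational map

Let $X\in\mathfrak X_P$ and $n_0\le n_b$ with $\varphi_{n_0}$ birational onto its image. The images have bounded degree in bounded projective spaces, so by Lemma 15 they move in a bounded family. It is tempting to stop here and recover $X$ from its image. The obstruction is exact: a prime divisor $G$ of $X$ may be contracted, i.e. $\dim\overline{\varphi_{n_0}(G)}<d-1$. Then the image carries no divisor along which to require regularity of a section on $X$. To see contraction in a small example (with an incomplete linear system), take $X=\mathbb P^2$ and $V=\langle yz,xz,xy\rangle$: the map is birational and contracts the line $x=0$ to a point, as it does $y=0$ and $z=0$.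

The remedy: show that the contracted divisors are bounded in degree, because a Jacobian vanishes on them; deduce that each one is seen by some linear system of bounded degree; and add these systems to $\varphi_{n_0}$.

**Lemma 19.** There is $0\ne j\in H^0(X,L^{m_0})$, $m_0=N(d+1)n_0-1\le m_b:=N(d+1)n_b$, vanishing along all contracted prime divisors. The number $r$ of contracted prime divisors is at most $m_bv$.

*Proof.* **Step 1: a Jacobian.** Pick $0\ne s_0\in H^0(L^{n_0})$. The functions $s/s_0$, $s\in H^0(L^{n_0})$, generate $k(X)$ over the perfect field $k$, so their differentials span the $d$-dimensional space $\Omega_{k(X)/k}$. Choose $s_1,\dots,s_d$ with $d(s_1/s_0)\wedge\dots\wedge d(s_d/s_0)\ne0$. In local trivializations on $X_{\rm reg}$ set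
$$J(s)=\sum_{i=0}^d(-1)^is_i\,ds_0\wedge\cdots\widehat{ds_i}\cdots\wedge ds_d .$$
From $s_0^2\,d(s_i/s_0)=s_0ds_i-s_ids_0$ we get
$$s_0^{2d}\bigwedge_{i=1}^dd(s_i/s_0)=s_0^d\,ds_1\wedge\dots\wedge ds_d+s_0^{d-1}\sum_{i\ge1}(-1)^is_i\,ds_0\wedge\cdots\widehat{ds_i}\cdots\wedge ds_d=s_0^{d-1}J(s),$$
where moving $ds_0$ from the $i$-th place to the front costs $(-1)^{i-1}$. So
$$J(s)=s_0^{d+1}\,d(s_1/s_0)\wedge\dots\wedge d(s_d/s_0),\qquad J(gs)=g^{d+1}J(s)\ \text{ for functions }g.\tag{4}$$
Hence $J$ is a nonzero section of $\omega_X\otimes L^{(d+1)n_0}$ on $X_{\rm reg}$, i.e. $0\ne J\in H^0(X,\mathcal O_X(K_X-(d+1)n_0NK_X))$.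

**Step 2: $J$ vanishes along every contracted $G$.** Let $z$ be a uniformizer at $\xi_G$, $c$ the minimal order along $G$ of elements of $H^0(L^{n_0})$, and $s_i=z^cs_i'$. Then $J(s)=z^{c(d+1)}J(s')$. If all $s_i'$ vanish at $\xi_G$, so does $J(s')$. Otherwise $\psi=(s_0':\dots:s_d')$ is a morphism to $\mathbb P^d$ near $\xi_G$, and it is the composite of $\varphi_{n_0}$ with a linear projection defined at $\varphi_{n_0}(\xi_G)$. Suppose $J(s')$ does not vanish at $\xi_G$. Some $s_l'$ is a unit there; $J$ is antisymmetric in the $s_i$, so by (4) with $l$ in the role of $0$, the differentials of the functions $s_i'/s_l'$, $i\ne l$, form a basis of the differentials at $\xi_G$. So $\psi$ is étale at $\xi_G$, and $\psi(\xi_G)$ has codimension one in $\mathbb P^d$. This contradicts $\dim\overline{\varphi_{n_0}(G)}<d-1$.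

**Step 3: conclusion.** Put $j=J^N$. It is a nonzero section of $\mathcal O_X(-(N(d+1)n_0-1)NK_X)=L^{m_0}$ and vanishes on all contracted divisors. Since $L^{d-1}\cdot G\ge1$ for each of them, $r\le L^{d-1}\cdot\operatorname{div}(j)=m_0v\le m_bv$. ∎

In the example, with $z=1$ and $s=(y,x,xy)$, formula (4) gives $J=y^3\,d(x/y)\wedge dx=xy\,dx\wedge dy$. So $J$ is $xyz$ up to sign, as a section of $\mathcal O(3)$, and it vanishes exactly on the three contracted lines.

**Lemma 20.** There is a constant $n_2$ such that for each contracted $G$ there is $i$ for which the map given by $\{f\in H^0(L^{n_2}):\operatorname{ord}_Gf\ge i\}$ maps $G$ onto a variety of dimension $d-1$.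

*Proof.* The idea is to count $H^0(L^n)$ by order of vanishing along $G$: if all graded pieces came from low-dimensional images of $G$, there would be too few sections.

Let $n\ge1$, $V_{n,i}=\{f\in H^0(L^n):\operatorname{ord}_Gf\ge i\}$ and $\operatorname{gr}^i=V_{n,i}/V_{n,i+1}$. For $f\ne0$, $\operatorname{ord}_G(f)\le L^{d-1}\cdot\operatorname{div}f=nv$, so $P(n)=\sum_{i=0}^{nv}\dim\operatorname{gr}^i$. Suppose $\operatorname{gr}^i\ne0$; put $V=V_{n,i}$, $Y=\overline{\varphi_V(G)}$, $y=\dim Y$. With a uniformizer $z$ at $\xi_G$, $\varphi_V$ is given at $\xi_G$ by the $z^{-i}f$, $f\in V$. So a linear form $f\in V$ vanishes on $Y$ iff $f\in V_{n,i+1}$. Thus $Y$ is nondegenerate in a projective space of dimension $\dim\operatorname{gr}^i-1$. A nondegenerate variety has degree at least its codimension plus one, so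
$$\dim\operatorname{gr}^i\le\deg Y+y.$$
Let $\pi,g$ be the normalized graph of $\varphi_V$, $H=g^*\mathcal O(1)$, $\pi^*L^n=H+F$ with $F\ge0$, and $G'$ the strict transform of $G$. The map $\pi$ is an isomorphism over an open set containing $\xi_G$. Apply Lemma 14 with $Z=G'$, then $\operatorname{div}(\pi^*j)\ge G'$ with $j$ from Lemma 19, then Fact 12:
$$\deg Y\le H^y(\pi^*L)^{d-1-y}\cdot G'\le m_0\,H^y(\pi^*L)^{d-y}\le m_0\,n^y\,v .$$
So if $y\le d-2$, then $\dim\operatorname{gr}^i\le m_bvn^{d-2}+d$. If this held for all $i$ with $\operatorname{gr}^i\ne0$, we would get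
$$P(n)\le(nv+1)(m_bvn^{d-2}+d)=O(n^{d-1}).$$
As $P$ has degree $d$, this fails for a suitable $n=n_2$ depending only on the constants. So for $n=n_2$ some $i$ has $y=d-1$. ∎

**Construction of $W$.** Let $G_1,\dots,G_r$ be the contracted divisors and $V_1,\dots,V_r\subset H^0(L^{n_2})$ the spaces of Lemma 20. Let $U\subset H^0(X,L^{n'})$ be the span of the products $H^0(L^{n_0})\cdot V_1\cdots V_r$, where $n'=n_0+rn_2\le n_3:=n_b+m_bvn_2$. Up to the Segre embedding, $\varphi_U$ is the map $(\varphi_{n_0},\varphi_{V_1},\dots,\varphi_{V_r})$. So $\varphi_U$ is birational onto its closed image $W'\subset\mathbb P(U^*)$, and $\dim\overline{\varphi_U(G)}=d-1$ for every prime divisor $G$ of $X$. Let $W\to W'$ be the normalization, $H$ the pullback of $\mathcal O(1)$ to $W$, and $\varphi:X\dashrightarrow W$.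

For each prime divisor $G$ of $X$ the closure of $\zeta_G=\varphi(\xi_G)$ maps finitely onto $\overline{\varphi_U(G)}$, so $\zeta_G$ has codimension one in $W$. The discrete valuation ring $\mathcal O_{W,\zeta_G}$ is dominated by the discrete valuation ring $\mathcal O_{X,\xi_G}$ with the same fraction field, hence
$$\mathcal O_{W,\zeta_G}=\mathcal O_{X,\xi_G}.\tag{5}$$
Let $\pi:\widetilde X\to X$, $g:\widetilde X\to W$ be the normalized graph of $\varphi_U$; the map to $W'$ lifts to $W$ because $\widetilde X$ is normal and the map is birational. Then $\pi^*L^{n'}=g^*H+F$ with $F\ge0$, and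
$$\deg W'=(g^*H)^d\le n'^dv,\qquad\dim U\le P(n').\tag{6}$$

## 9. Reading the section ring of $X$ on $W$

Every prime divisor of $X$ is now present on $W$, but $W$ may have further prime divisors. The right divisor on $W$ is one whose coefficients along those are large enough not to impose anything new. It is obtained by transporting $L$, written as a difference of two effective classes.

Fix $c\ge1$ depending only on $P$ with $P(c),P(c+1)>0$. Choose $0\ne a\in H^0(L^c)$, $0\ne a'\in H^0(L^{c+1})$ and put
$$A=g_*\pi^*\operatorname{div}(a),\qquad A'=g_*\pi^*\operatorname{div}(a'),\qquad D=A'-A .$$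
These are Weil divisors on $W$, with $A,A'\ge0$. By the projection formula and Fact 12,
$$H^{d-1}\cdot A=c\,(g^*H)^{d-1}\cdot\pi^*L\le c\,n'^{d-1}v,\qquad H^{d-1}\cdot A'\le(c+1)\,n'^{d-1}v.\tag{7}$$

**Proposition 21.** For all $n\ge0$, $f\mapsto h=f(a/a')^n$ maps $H^0(X,L^n)$ isomorphically onto $H^0(W,\mathcal O_W(nD))=\{h\in k(W):\operatorname{div}_W(h)+nD\ge0\}$. Hence, as graded rings,
$$\bigoplus_{n\ge0}H^0(X,L^n)\cong\bigoplus_{n\ge0}H^0(W,\mathcal O_W(nD)).\tag{8}$$

*Proof.* Note that $f a^n/a'^n$ is a rational function. Let $f\in H^0(X,L^n)$, $f\neq 0$. Then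
$$\operatorname{div}_W(h)=g_*\operatorname{div}_{\widetilde X}(h)=g_*\pi^*\operatorname{div}(f)+nA-nA'=g_*\pi^*\operatorname{div}(f)-nD,$$
so $\operatorname{div}_W(h)+nD\ge0$. Whatever the extra prime divisors of $W$ are, their coefficients are correct automatically.

Conversely let $\operatorname{div}_W(h)+nD\ge0$ and put $f=h(a'/a)^n$, a rational section of $L^n$. Let $G$ be a prime divisor of $X$. As $W$ is normal, the birational morphism $g$ is an isomorphism over all codimension one points of $W$. So there is a unique prime divisor of $\widetilde X$ dominating $\overline{\{\zeta_G\}}$, and its local ring is $\mathcal O_{W,\zeta_G}$. By (5) this is $\mathcal O_{X,\xi_G}$, so that divisor is the strict transform of $G$. Hence the coefficients of $A,A'$ at $\zeta_G$ are $\operatorname{ord}_G(a),\operatorname{ord}_G(a')$, and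
$$\operatorname{ord}_G(f)=\operatorname{ord}_{\zeta_G}(h)+n\big(\operatorname{ord}_G(a')-\operatorname{ord}_G(a)\big)=\operatorname{ord}_{\zeta_G}(h)+n\operatorname{coeff}_{\zeta_G}(D)\ge0 .$$
This holds for all $G$ and $X$ is normal, so $f\in H^0(X,L^n)$. The maps are multiplicative, which gives (8). ∎

## 10. The pairs $(W,D)$ in a family of finite type

**Lemma 22.** There are a reduced $k$-scheme $B$ of finite type, a flat projective $\mathcal W\to B$ with geometrically integral, geometrically normal fibers, and, over each of finitely many open-closed pieces of $B$, closed subschemes $\mathcal G_1,\dots,\mathcal G_u\subset\mathcal W$ flat over $B$ with geometrically integral fibers of dimension $d-1$, and integers $c_1,\dots,c_u$, such that for every $X\in\mathfrak X_P$ the pair $(W,D)$ is isomorphic to $(\mathcal W_b,D_b)$, $D_b:=\sum c_j\mathcal G_{j,b}$, for some $b\in B(k)$.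

*Proof.* **Step 1: the images $W'$.** By (6) and $n'\le n_3$ all $W'$ embed in one $\mathbb P^s$ with bounded degree. By Lemma 15 they are fibers over $k$-points of a closed $\mathcal W'\subset\mathbb P^s\times B_1$, flat with geometrically integral fibers, $B_1$ of finite type.

**Step 2: normalizing in families.** We claim that there are a finite disjoint union $B_2$ of integral affine schemes of finite type, a morphism $B_2\to B_1$ surjective on $k$-points, and a finite morphism $\mathcal W\to\mathcal W'_{B_2}$ such that $\mathcal W\to B_2$ is flat with geometrically normal, geometrically integral fibers and $\mathcal W_b$ is the normalization of $\mathcal W'_b$ for $b\in B_2(k)$. By noetherian induction let $B_1$ be integral with generic point $\eta$; it suffices to treat a nonempty open subset. The normalization of $\mathcal W'_{\bar\eta}$ is defined over a finite extension $E/\kappa(\eta)$: there is a finite birational $W_E\to\mathcal W'_E$ with $W_E\otimes_E\overline E$ normal and integral. Choose an integral affine $B_2$ with function field $E$ and a quasi-finite dominant $B_2\to B_1$. After shrinking $B_2$,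 $W_E\to\mathcal W'_E$ extends to a finite $\mathcal W\to\mathcal W'_{B_2}$ with $\mathcal W$ flat over $B_2$ and, by openness of these conditions for flat projective morphisms (EGA IV 12.2.4), with geometrically normal and geometrically integral fibers. It is an isomorphism over a nonempty open $\mathcal V\subset\mathcal W'_{B_2}$. Shrinking $B_2$, $\mathcal V$ meets every fiber. Then $\mathcal W_b\to\mathcal W'_b$ is finite and birational with normal source, hence the normalization. The image of $B_2$ contains a nonempty open subset of $B_1$, and its $k$-points lift. This proves the claim.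

**Step 3: embedding $\mathcal W$.** The pullback $\mathcal H$ of $\mathcal O(1)$ to $\mathcal W$ is ample over each affine component of $B_2$. So for some $b_0$, the same for the finitely many components, $\mathcal H^{b_0}$ gives closed embeddings $\mathcal W\subset\mathbb P^{s'}\times B_2$.

**Step 4: the components of $A+A'$.** $H$ is an ample line bundle on $W$, so every prime divisor has $H$-degree $\ge1$. By (7) the number of components of $A+A'$, their coefficients in $A$ and $A'$ and their $H$-degrees are bounded, hence so are their degrees in $\mathbb P^{s'}$. By Lemma 15 these components are fibers over $k$-points of a closed $\mathcal Y\subset\mathbb P^{s'}\times B_3$, flat with geometrically integral fibers of dimension $d-1$, $B_3$ of finite type.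

**Step 5: incidence.** The set of points of $B_2\times B_3$ over which the fiber of $\mathcal Y$ is set-theoretically contained in that of $\mathcal W$ is closed. Its complement is the image of the open subset $(B_2\times\mathcal Y)\setminus(\mathcal W\times B_3)$ of $B_2\times\mathcal Y$ under the flat, hence open, map to $B_2\times B_3$. For each of the finitely many possible $u$ and $(c_j)$ take the closed locus in $B_2\times B_3^u$ where this containment holds for all $j=1,\dots,u$, with reduced structure. The pullback $\mathcal G_j$ of the $j$-th copy of $\mathcal Y$ to it is flat with geometrically reduced fibers over a reduced base, hence reduced. Being set-theoretically contained in the pullback of $\mathcal W$, it is therefore a closed subscheme of it. $B$ is the disjoint union of these loci. ∎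

Let $\Sigma\subset B(k)$ be the set of $b$ such that $(\mathcal W_b,D_b)\cong(W,D)$ for some $X=X_b\in\mathfrak X_P$ as in Sections 8 and 9. For $b\in\Sigma$ put
$$S^{(b)}=\bigoplus_nH^0(\mathcal W_b,\mathcal O(nD_b))\cong\bigoplus_nH^0(X_b,L^n),\qquad\dim S^{(b)}_n=P(n)\ \text{ for all }n\ge0.$$

## 11. Generation in degree one, transported through one discrete valuation ring

**Lemma 23.** If $\bigoplus_nH^0(X,L^{Mn})$ is generated in degree $n=1$, then $L^M$ is very ample.

*Proof.* For $n\gg0$, $L^{Mn}$ is very ample and its sections are polynomials in those of $L^M$. So $L^M$ is globally generated, and the composite of the map given by $|L^M|$ with the $n$-th Veronese embedding is the embedding given by $|L^{Mn}|$, up to a linear embedding of the target. Hence the map given by $|L^M|$ is itself an embedding. ∎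

For a single $b\in\Sigma$ a suitable $M$ exists, because $L$ is ample on $X_b$. Over the finite type base $B$ one would like to say: generation in degree one is an open condition, so use noetherian induction. Here this stops working as stated. The divisors $nD_b$ are only Weil divisors, and for each $n$ separately the spaces $H^0(\mathcal W_b,\mathcal O(nD_b))$ form a vector bundle on some dense open set $U_n$ depending on $n$. Generation involves all $n$. The intersection of infinitely many dense open sets need not contain any $k$-point: if $k$ is countable, remove the points of $\mathbb A^1$ one by one. So we cannot choose a point of $\Sigma$ that is good for all $n$ and generize from it.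

What saves us is that $h^0=P(n)$ holds exactly, for every $n$, at every point of $\Sigma$, and, since $\Sigma$ will be dense, also at the generic point. Along a discrete valuation ring joining one arbitrary point of $\Sigma$ to the generic point, restriction to the special fiber is then an injection between spaces of equal dimension, for all $n$ at once.

**Proposition 24.** There is a finite set $\mathcal M$ of positive integers such that for each $b\in\Sigma$ there is $M\in\mathcal M$ such that $\bigoplus_nS^{(b)}_{Mn}$ is generated in degree $n=1$.

*Proof.* **Step 1: noetherian induction.** Call a closed subset $B'\subset B$ good if the conclusion holds for $\Sigma\cap B'$. If $B$ is not good, let $B'$ be a minimal closed subset that is not good. By minimality $\Sigma\cap B'$ is dense in $B'$, and $B'$ is irreducible, since a union of two good closed sets is good. Give $B'$ the reduced structure. It suffices to find a nonempty open $B''\subset B'$ such that the conclusion holds for $\Sigma\cap B''$: then $B'\setminus B''$ is good, hence so is $B'$, a contradiction. If $\dim B'=0$, there is at most one point of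 $\Sigma$ to treat, and some $M$ works because $L$ is ample on $X_b$. Let $\dim B'\ge1$. We may replace $B'$ by a nonempty regular affine open subset; $\Sigma\cap B'$ remains dense. Let $\eta$ be the generic point and $\rho:\mathcal W\to B'$ the restricted family.

**Step 2: the sheaves $\mathcal Q_n$.** The aim is to define $\mathcal O(nD_b)$ in families. $\mathcal W$ is normal, being flat with geometrically normal fibers over a regular base, and integral, being flat with integral generic fiber over an integral base. Let $\mathcal U\subset\mathcal W$ be the smooth locus of $\rho$. As the fibers are geometrically normal, its complement has codimension $\ge2$ in every fiber, hence, by flatness, in $\mathcal W$. $\mathcal U$ is regular, and the $\mathcal G_j$ are integral of codimension one, so the $\mathcal G_j\cap\mathcal U$ are Cartier divisors. Being flat over $B'$, they are compatible with base change; in particular they restrict to the divisors $\mathcal G_{j,b}\cap\mathcal U_b$ on fibers. Let $\mathcal D=\sum c_j\mathcal G_j$ and $\mathcal Q_n=\mathcal O_{\mathcal W}(n\mathcal D)$. This sheaf is reflexive, invertible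 on $\mathcal U$, and $\mathcal Q_n|_{\mathcal U_b}=\mathcal O(nD_b)|_{\mathcal U_b}$.

**Step 3: for one $n$ at a time.** For each $n$ there is a nonempty open $U_n\subset B'$ such that $\mathcal Q_n|_{\mathcal W_b}\cong\mathcal O(nD_b)$ for all $k$-points $b\in U_n$, and over $U_n$ the sheaf $\rho_*\mathcal Q_n$ is locally free and commutes with base change. Indeed, as $\mathcal W$ is projective over the affine $B'$, there is a resolution $\mathcal F_1\to\mathcal F_0\to\mathcal Q_n^\vee\to0$ with $\mathcal F_i$ locally free. Dualizing, $0\to\mathcal Q_n\to\mathcal F_0^\vee\to\mathcal F_1^\vee$ is exact. After shrinking the base, $\mathcal Q_n$ and the image and cokernel of $\mathcal F_0^\vee\to\mathcal F_1^\vee$ are flat over it, so the sequence stays exact on fibers. So $\mathcal Q_n|_{\mathcal W_b}$ is the kernel of a map of locally free sheaves on a normal variety, hence reflexive. It agrees with $\mathcal O(nD_b)$ on $\mathcal U_b$, so everywhere. Shrink again so that $h^0(\mathcal W_b,\mathcal Q_n|_{\mathcal W_b})$ is constant and apply Grauert's theorem. Since $\Sigma$ is dense, $U_n\cap\Sigma\ne\emptyset$,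 and at points of $\Sigma$ the dimension is $P(n)$. Therefore
$$h^0(\mathcal W_\eta,\mathcal O(nD_\eta))=P(n)\quad\text{for all }n\ge0.\tag{9}$$

**Step 4: all $n$ at once, at one point.** Fix any $b_0\in\Sigma\cap B'$. Let $\mathcal O$ be a discrete valuation ring with fraction field $\kappa(\eta)$ dominating the regular local ring $\mathcal O_{B',b_0}$, e.g. that of the $\mathfrak m$-adic order valuation; let $\varpi$ be a uniformizer and $\kappa_0\supset k$ its residue field. As in Step 2, $\mathcal W_{\mathcal O}:=\mathcal W\times_{B'}\operatorname{Spec}\mathcal O$ is normal and integral; its special fiber is $\mathcal W_{b_0}\times_k\kappa_0$, its generic fiber is $\mathcal W_\eta$, and the complement of $\mathcal U_{\mathcal O}$ has codimension $\ge2$. Let $\mathcal D_{\mathcal O}$ be the pullback of $\mathcal D$ and put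
$$R_n=H^0(\mathcal W_{\mathcal O},\mathcal O(n\mathcal D_{\mathcal O}))=H^0(\mathcal U_{\mathcal O},\mathcal O(n\mathcal D_{\mathcal O})).$$
This is a finitely generated torsion-free, hence free, $\mathcal O$-module, of rank $h^0(\mathcal W_\eta,\mathcal O(nD_\eta))=P(n)$ by (9). On $\mathcal U_{\mathcal O}$ we have the exact sequence
$$0\to\mathcal O(n\mathcal D_{\mathcal O})\xrightarrow{\ \varpi\ }\mathcal O(n\mathcal D_{\mathcal O})\to\mathcal O(nD_{b_0})_{\kappa_0}\to0,$$
and it gives an injection
$$R_n/\varpi R_n\hookrightarrow H^0(\mathcal U_{b_0},\mathcal O(nD_{b_0}))\otimes_k\kappa_0=S^{(b_0)}_n\otimes_k\kappa_0 .$$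
Both sides have dimension $P(n)$. Hence it is an isomorphism for every $n$, and it is compatible with multiplication.

Choose $M$ such that $\bigoplus_nS^{(b_0)}_{Mn}\cong\bigoplus_nH^0(X_{b_0},L^{Mn})$ is generated in degree $n=1$, which is possible as $L$ is ample. The multiplication maps $R_M^{\otimes n}\to R_{Mn}$ are surjective modulo $\varpi$, hence surjective by Nakayama's lemma, as $R_{Mn}$ is a finite $\mathcal O$-module. Inverting $\varpi$, we find that $\bigoplus_nH^0(\mathcal W_\eta,\mathcal O(MnD_\eta))$ is generated by its part of degree one.

**Step 5: finitely many degrees suffice.** For $b\in\Sigma$ let $C^{(b)}\subset\bigoplus_nS^{(b)}_{Mn}$ be the subalgebra generated by $S^{(b)}_M$. It is the homogeneous coordinate ring of the closed image $Y$ of $X_b$ under $|L^M|$ in $\mathbb P^{P(M)-1}$. Let $\widetilde X$ be the normalized graph and $y=\dim Y\le d$. Lemma 14 with $Z=\widetilde X$ and Fact 12 give $\deg Y\le(g^*\mathcal O(1))^y(\pi^*L)^{d-y}\le M^yv$. By Lemma 15 only finitely many Hilbert functions of $C^{(b)}$ occur. Each of them that differs from $n\mapsto P(Mn)$ does so at some first $n$.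 Hence there is $n_*$ such that if $\dim C^{(b)}_n=P(Mn)$ for all $n\le n_*$, then this holds for all $n$.

**Step 6: spreading out.** For each $n$ with $1\le n\le n_*$ the multiplication map $(\rho_*\mathcal Q_M)^{\otimes n}\to\rho_*\mathcal Q_{Mn}$ over $U_M\cap U_{Mn}$ is surjective at $\eta$ by Step 4, hence on a nonempty open set. Let $B''$ be the intersection of these finitely many open sets. For $b\in\Sigma\cap B''$, base change (Step 3) gives $C^{(b)}_n=S^{(b)}_{Mn}$ for $n\le n_*$, hence for all $n$ by Step 5. So the single integer $M$ works on $\Sigma\cap B''$. ∎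

## 12. Proofs of Theorems A and C

**Proof of Theorem A.** We may assume $d\ge2$ and $\mathfrak X\ne\emptyset$; let $N$ be as in Section 5. Every $X\in\mathfrak X$ lies in one of the finitely many $\mathfrak X_P$ (Lemma 10). By Lemma 22 its pair $(W,D)$ is $(\mathcal W_b,D_b)$ for some $b\in\Sigma$, and (8) identifies the section ring of $L$ on $X$ with $S^{(b)}$. So by Proposition 24 and Lemma 23, $L^M$ is very ample for some $M$ in a finite set $\mathcal M$. Then $X$ is isomorphic to a closed subvariety of $\mathbb P^{P(M)-1}$ of dimension $d$ and degree $M^dv$. By Lemma 15, applied for each of the finitely many pairs $(P,M)$, $\mathfrak X$ is bounded. Multiplying $N$ by the product of all the $M$'s that occur, for all $P$, gives one integer $M$ with $-MK_X$ Cartier and very ample for all $X\in\mathfrak X$, since positive powers of a very ample line bundle are very ample. The finiteness of the set of volumes is in Lemma 10. ∎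

**Proof of Theorem C.** If $d=1$, every $X\in\mathfrak S$ is $\mathbb P^1$ and all assertions hold. Let $d\ge2$ and $\alpha=\inf_{\mathfrak S}\alpha_F>0$; we may assume $\mathfrak S\ne\emptyset$, and then $\alpha<\infty$ by Theorem B. (a)⇒(b): by Theorem B the $r_x$ are bounded, and their least common multiple works as $N$. (b)⇒(c): Sections 5 to 11, under the standing assumptions, use only (b) and $\alpha_F\ge\alpha>0$. As in the proof of Theorem A they give (c) and boundedness. (c)⇒(a): $(-MK_X)^d$ is a positive integer, so $\operatorname{vol}(-K_X)\ge M^{-d}$. ∎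

## 13. Two unbounded families

In a bounded family $\mathcal Z\to T$, covering $T$ by finitely many affine open sets, all fibers lie in finitely many projective spaces. So the embedding dimensions $\dim\mathfrak m/\mathfrak m^2$ at closed points of members are bounded. Both families below violate this. Let $d\ge2$.

**Proof of Proposition D(1).** Let $n$ be odd and prime to $p$, and let $\mu_n$ act on $\mathbb P^d$ with weights $(0,1,-1,0,\dots,0)$; $Y_n=\mathbb P^d/\mu_n$, $\pi:\mathbb P^d\to Y_n$.

**Step 1: $Y_n$ is $\mathbb Q$-Fano.** A nontrivial $\zeta\in\mu_n$ has the eigenvalues $1,\zeta,\zeta^{-1}$, distinct because $n$ is odd. So its eigenspaces in $k^{d+1}$ have dimension $\le d-1$, no divisor of $\mathbb P^d$ is fixed pointwise by it, $\pi$ is étale in codimension one, and $\pi^*K_{Y_n}=K_{\mathbb P^d}$. A quotient of a smooth variety by a finite group is $\mathbb Q$-factorial, and ampleness can be tested on the finite cover. Hence $Y_n$ is $\mathbb Q$-Fano, with volume $(d+1)^d/n\to0$.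

**Step 2: splittings descend.** Let $E\ge0$ be an integral divisor on $Y_n$ such that $\mathcal O_{\mathbb P^d}\to F^e_*\mathcal O(\pi^*E)$ splits. The composite
$$\mathcal O_{Y_n}\to F^e_*\mathcal O(E)\to\pi_*F^e_*\mathcal O(\pi^*E)\to\pi_*\mathcal O_{\mathbb P^d}\xrightarrow{\frac1n\operatorname{Tr}}\mathcal O_{Y_n}$$
sends $1$ to $1$, so it is the identity, and $\mathcal O_{Y_n}\to F^e_*\mathcal O(E)$ splits.

**Step 3: $\alpha_F(Y_n)\ge\frac1{d+1}$.** By Lemma 6 the map on $\mathbb P^d$ for an effective divisor of degree $\le q-1$ splits. With Step 2, $Y_n$ is globally $F$-regular. Let $\Delta\sim_{\mathbb Q}-K_{Y_n}$ be effective and $0\le t<\frac1{d+1}$. Since $\pi$ is étale in codimension one, $\pi^*\lceil(q-1)t\Delta\rceil=\lceil(q-1)t\pi^*\Delta\rceil$, and this has degree at most $(q-1)t(d+1)+O(1)\le q-1$ for $q\gg0$. So $(Y_n,t\Delta)$ is globally $F$-split.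

**Step 4: unboundedness.** On the chart around the image of $(0:1:0:\dots:0)$ the coordinates $x_0/x_1,\,x_2/x_1,\,x_3/x_1,\dots$ have weights $-1,-2,-1,\dots$. So, replacing $\zeta$ by $\zeta^{-1}$, $Y_n$ is there $\mathbb A^d/\mu_n$ with weights $(1,2,1,\dots,1)$. Nonconstant invariant monomials have positive weight divisible by $n$, so those of weight exactly $n$ are not products of two nonconstant invariant monomials. In particular the $(n+1)/2$ monomials $x^ay^b$ in the first two coordinates with $a+2b=n$ are part of a minimal system of generators of the invariant ring, and the embedding dimension at the image of the origin is $\ge(n+1)/2$. As $n$ ranges over the odd integers prime to $p$, $\{Y_n\}$ is unbounded. ∎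

Theorem B can be watched at this point. The form $(dx_1\wedge\dots\wedge dx_d)^{\otimes r}$ in the chart coordinates generates $\omega^{\otimes r}$ upstairs and has weight $r(d+1)$. It descends to a generator if $n\mid r(d+1)$. Conversely an invariant generator is a unit times it, and the constant term of the unit is invariant, so the weight must vanish mod $n$. So $r_x=n/\gcd(n,d+1)$: up to the bounded factor $\gcd(n,d+1)$, the index grows exactly as fast as the volume $(d+1)^d/n$ shrinks.

**Proof of Proposition D(2).** Let $X_n=\mathbb P(1^d,n)$, $n\ge1$. It is globally $F$-regular by Lemma 6, $-K_{X_n}=\mathcal O(n+d)$ is ample and $\mathbb Q$-Cartier, and $\operatorname{vol}(-K_{X_n})=(n+d)^d/n\ge1$. Near the vertex, $X_n$ is the cone over the $n$-th Veronese embedding of $\mathbb P^{d-1}$. The maximal ideal is minimally generated by the monomials of degree $n$ in $x_0,\dots,x_{d-1}$, so the embedding dimension is $\binom{n+d-1}{d-1}\to\infty$. So $\{X_n\}$ is unbounded. By Example 7, $\alpha_F(X_n)=1/(n+d)\to0$, consistent with Theorem B, which gives $\alpha_F(X_n)^d\le d!\,n/(n+d)^d$. ∎
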